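# Interpolating weighted $\ell^p$ data by Dirichlet series in $\mathcal H^p$

## 1. One point, finitely many points, and the exponents $p=2/k$

Here is a natural first guess: *in an interpolation problem with correctly weighted data, the exponent does not matter*. In the Hardy spaces $H^p$ of a half-plane this is what happens. By the textbook theorem of Carleson and Shapiro–Shields, a sequence that is interpolating for $H^2$ is interpolating for all $H^p$, $1\le p<\infty$. We ask whether the guess is right for Hardy spaces of Dirichlet series, where the hypothesis is interpolation in $\mathcal H^2$ and we want interpolation in $\mathcal H^p$.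

The letter $q$ always denotes a prime, in sums and products too; $p$ is the exponent and $p'$ the conjugate exponent. We write $s=\sigma+it$, $s_j=\sigma_j+it_j$.

**Definition (Hardy spaces of Dirichlet series).** Let $0<p<\infty$. For a Dirichlet polynomial $f(s)=\sum_{n\le N}a_nn^{-s}$ put
$$\|f\|_{p}^p=\lim_{T\to\infty}\frac1{2T}\int_{-T}^T|f(it)|^p\,dt ,$$
and let $\mathcal H^p$ be the completion of the Dirichlet polynomials in this (quasi-)norm. Equivalently, for $n=\prod_qq^{\kappa_q}$ let $z^{\kappa(n)}=\prod_qz_q^{\kappa_q}$. The *Bohr lift* $\sum a_nn^{-s}\leftrightarrow\sum a_nz^{\kappa(n)}$ identifies $\mathcal H^p$ with the closure of the polynomials in $L^p(\mathbb T^\infty)$ with Haar measure. We write $\mathbb E$ for expectation with respect to this measure; under it the $z_q$ are independent and uniform on the circle.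

*Example.* $f(s)=1+2^{-s}$ lifts to $1+z_2$, so $\|f\|_2^2=2$ and $\|f\|_4^4=\mathbb E|1+2z_2+z_2^2|^2=1+4+1=6$.

Every $f\in\mathcal H^p$ is analytic in $\mathbb C_{1/2}=\{\sigma>\frac12\}$, and point evaluations there are bounded. Two facts are used constantly. First, $\mathcal H^a\subset\mathcal H^b$ for $a\ge b$. Second, if $f\in\mathcal H^a$, $g\in\mathcal H^b$ and $\frac1c=\frac1a+\frac1b$, then $fg\in\mathcal H^c$, $\|fg\|_c\le\|f\|_a\|g\|_b$ and $(fg)(s)=f(s)g(s)$. To see this, take polynomials $P_n\to f$, $Q_n\to g$. By Hölder $P_nQ_n\to fg$ in $L^c$, and the values at $s$ converge. The same holds if $f$ is a uniform limit of polynomials and $g\in\mathcal H^b$, with $c=b$.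

**Definition (kernel).** For $s\in\mathbb C_{1/2}$ let $K_s=\sum_nn^{-\bar s}z^{\kappa(n)}=\prod_q(1-q^{-\bar s}z_q)^{-1}$. For $f=\sum a_nz^{\kappa(n)}\in\mathcal H^2$ we have $\mathbb Ef\overline{K_s}=\sum a_nn^{-s}=f(s)$. As a Dirichlet series, $K_s(w)=\zeta(w+\bar s)$.

**Definition (bounded interpolating sequence).** Put $w_j=2\sigma_j-1$, and let $\ell^p_w$ carry the (quasi-)norm $\|a\|_{\ell^p_w}=(\sum_j|a_j|^pw_j)^{1/p}$. A sequence $S=(s_j)$ in a bounded subset of $\mathbb C_{1/2}$ is a *bounded interpolating sequence* if for every $b\in\ell^2_w$ there is $g\in\mathcal H^2$ with $g(s_j)=b_j$ for all $j$.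

*Example.* Every finite set of distinct points qualifies. The functions $n\mapsto n^{-s_j}$ are distinct characters of the multiplicative semigroup of positive integers: $2^{-s}=2^{-s'}$ and $3^{-s}=3^{-s'}$ force $s=s'$, since $\log2/\log3$ is irrational. Distinct characters are linearly independent, so some Dirichlet polynomial takes any prescribed values at the $s_j$. It lies in every $\mathcal H^p$, so on finite sets the problem is solvable for *every* $p$. Only uniform constants can tell exponents apart.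

So let us test the guess with constants, at one point. We need powers of the kernel.

**Lemma 1.** Let $s\in\mathbb C_{1/2}$, $\gamma>0$, $r=2/\gamma$. Then $K_s^\gamma\in\mathcal H^r$, $\|K_s^\gamma\|_r^r=\zeta(2\sigma)$, and $K_s^\gamma(w)=\zeta(w+\bar s)^\gamma$ for $w\in\mathbb C_{1/2}$, with the branch given by the Euler product.

*Proof.* Let $K_{s,[N]}^\gamma=\prod_{q\le N}(1-q^{-\bar s}z_q)^{-\gamma}$, principal branches. It is an absolutely convergent power series in finitely many variables on the closed polydisc, hence a uniform limit of polynomials; its value at $w$ is $\prod_{q\le N}(1-q^{-\bar s-w})^{-\gamma}$. The factors are independent with mean $1$, so this is a martingale in $N$. For a positive integer $m$, let $d(\cdot)$ be the multiplicative function with $\sum_id(q^i)x^i=(1-x)^{-\gamma m}$. Then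
$$\mathbb E|K^\gamma_{s,[N]}|^{2m}=\mathbb E|K^{\gamma m}_{s,[N]}|^2\le\sum_nd(n)^2n^{-2\sigma}=\prod_q\Big(1+\sum_{i\ge1}d(q^i)^2q^{-2\sigma i}\Big)<\infty ,$$
because $d(q^i)$ grows polynomially in $i$, independently of $q$, and $2\sigma>1$. A martingale bounded in $L^{2m}$ for every $m$ converges in every $L^{2m}$, so in $L^r$. The limit $K_s^\gamma$ is in $\mathcal H^r$, its values are the limits of the values, and $\mathbb E|K_s^\gamma|^r=\lim_N\mathbb E|K_{s,[N]}|^2=\lim_N\prod_{q\le N}(1-q^{-2\sigma})^{-1}=\zeta(2\sigma)$. $\square$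

**One point, any $p$.** Put $w=2\sigma-1$. Since $\zeta(1+w)\ge\int_1^\infty x^{-1-w}dx=1/w$, the function $f=aK_s^{2/p}/\zeta(2\sigma)^{2/p}$ has $f(s)=a$ and
$$\|f\|_p=|a|\,\zeta(2\sigma)^{1/p-2/p}=|a|\,\zeta(1+w)^{-1/p}\le(|a|^pw)^{1/p}.$$
So the guess passes with constant $1$, for all $0<p<\infty$.

**The exponents $p=2/k$.** Let $\sum|a_j|^pw_j<\infty$ with $p=2/k$. Choose $b_j$ with $b_j^k=a_j$. Then $|b_j|^2=|a_j|^p$, so there is $g\in\mathcal H^2$ with $g(s_j)=b_j$, and $f=g^k\in\mathcal H^{2/k}$ has $f(s_j)=a_j$. The guess passes again.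

For other $p<2$ we would want $f=g^{2/p}$ with $2/p$ not an integer. This stops at the zeros of $g$: for instance $g(s)=2^{-s}-2^{-s_0}$ has a simple zero at $s_0$, and $g^{5/2}$ has no analytic branch near $s_0$. So is the list $p=2/k$ an artifact of the method? Andriy Bondarenko, Ole Fredrik Brevig, Eero Saksman, Kristian Seip and Jing Zhao ("Pseudomoments of the Riemann zeta function", arXiv:1701.06842 (2017)) ask whether the result extends to any $p$ not of the form $2/k$. The answer is yes, and the guess turns out to be right exactly up to $p=2$.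

**Theorem 1.** (I) Let $0<p\le2$. If $S=(s_j)$ is a bounded interpolating sequence in $\mathbb C_{1/2}$ and $\sum_j|a_j|^p(2\sigma_j-1)<\infty$, then there is $f\in\mathcal H^p$ with $f(s_j)=a_j$ for all $j$.
(II) There is one bounded interpolating sequence $S$ such that for every $p\in(2,\infty)$ there is $(a_j)$ with $\sum_j|a_j|^p(2\sigma_j-1)<\infty$ which is not interpolated on $S$ by any $f\in\mathcal H^p$.

Thus the interpolation result holds for exactly the exponents $0<p\le2$. For $p=2$, (I) is the definition. We treat $0<p\le1$ in Section 3 (which already answers the question, for example with $p=4/5$), $p>2$ in Section 4, and $1<p<2$ in Sections 5–10.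

## 2. Blaschke products and a packing condition

Throughout, $C$, $c$ denote positive constants depending only on the exponent and on $S$, and $D_{ij}=|s_i+\bar s_j-1|$. Taking real parts, $D_{ij}\ge(w_i+w_j)/2$; also $D_{jj}=w_j$. As $S$ is bounded, all $\sigma_j,t_j$ are bounded. Let $S$ be a bounded interpolating sequence.

**Step 1: a function for each point.** *We want $g\in\mathcal H^2$ that is $1$ at $s_j$, $0$ at the other points, with good norm.* The space $\{g\in\mathcal H^2:(g(s_j))\in\ell^2_w\}$ with norm $\|g\|_2+\|(g(s_j))\|_{\ell^2_w}$ is complete, because point evaluations are continuous, and it maps onto $\ell_w^2$ by hypothesis. By the open mapping theorem each $b\in\ell_w^2$ is interpolated with norm $\le C\|b\|_{\ell^2_w}$. Taking unit vectors, we get $g_j^*\in\mathcal H^2$ with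
$$g_j^*(s_i)=\delta_{ij},\qquad\|g_j^*\|_2\le Cw_j^{1/2}.\tag{1}$$

**Step 2: a lower bound for Blaschke products.** *This turns the hypothesis into geometry.* The local embedding theorem (Hedenmalm–Lindqvist–Seip, Duke Math. J. 86 (1997)) says $\int_\tau^{\tau+1}|g(\sigma+it)|^2dt\le C\|g\|_2^2$ for $\sigma>\frac12$, $\tau\in\mathbb R$. Put $G_j=g_j^*/(s+\frac12)$. Summing over unit intervals, with $|s+\frac12|^{-2}\le C(1+t^2)^{-1}$, gives $G_j\in H^2(\mathbb C_{1/2})$ with norm $\le Cw_j^{1/2}$. Let $B_j$ be the Blaschke product with factors $\frac{s-s_i}{s+\bar s_i-1}$, $i\ne j$ (with unimodular constants if needed). It converges because $G_j\not\equiv0$ vanishes at these $s_i$, and $G_j/B_j$ is in $H^2(\mathbb C_{1/2})$ with the norm of $G_j$. The evaluation bound in $H^2(\mathbb C_{1/2})$ gives $|G_j(s_j)/B_j(s_j)|\le Cw_j^{-1/2}\|G_j\|\le C$, while $|G_j(s_j)|=1/|s_j+\frac12|\ge c$. Hence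
$$|B_j(s_j)|\ge\delta>0\quad\text{for all }j.\tag{2}$$

**Step 3: a summability condition.** *We take logarithms in (2).* With $a=s_i-\frac12$, $b=s_j-\frac12$ we have $|a+\bar b|^2-|a-b|^2=4\operatorname{Re}a\operatorname{Re}b=w_iw_j$, so
$$1-\Big|\frac{s_i-s_j}{s_i+\bar s_j-1}\Big|^2=\frac{w_iw_j}{D_{ij}^2}.$$
(For two points with the same $w$ and $|t_i-t_j|=d$ this is $w^2/(w^2+d^2)$, so (2) forces $d\ge cw$.) Since $-\log x\ge1-x$, we get $\sum_{i\ne j}w_iw_j/D_{ij}^2\le-\log|B_j(s_j)|^2\le C$. The term $i=j$ is $1$, so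
$$\sum_i\frac{w_iw_j}{D_{ij}^2}\le C\quad\text{for every }j.\tag{3}$$

**Step 4: packing.** *We show that the points cannot crowd: for every bounded interval $I$,*
$$\sum_{t_j\in I,\ w_j\le|I|}w_j\le C|I|.\tag{4}$$
Use half-open dyadic subintervals of $I$ (closed at the right end of $I$ if necessary). A point with $t_j\in I$ and $2^{-l-1}|I|<w_j\le2^{-l}|I|$ lies in the top half of the box $\{t\in I',\ w\le|I'|\}$, where $I'$ is the generation-$l$ subinterval containing $t_j$. Let $I_m$ be the maximal dyadic subintervals whose top half contains a point of $S$. They are disjoint, and their boxes contain all points considered. Fix $m$ and a point $s_j$ in the top half over $I_m$, so $w_j>|I_m|/2$. For $s_i$ in the box of $I_m$, $D_{ij}\le\frac{w_i+w_j}2+|t_i-t_j|\le2|I_m|$. Hence, over the box, $\sum w_i\le\frac{4|I_m|^2}{w_j}\sum_i\frac{w_iw_j}{D_{ij}^2}\le C|I_m|$ by (3). Sum over $m$.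

With $I$ large, (4) gives $\sum_jw_j<\infty$. Moreover, for open $O\subset\mathbb R$ with $|O|<\infty$,
$$\sum_{(t_j-w_j,\,t_j+w_j)\subset O}w_j\le C|O| :\tag{5}$$
each such interval lies in one component $I$ of $O$, there $2w_j\le|I|$, and we apply (4) to each component.

## 3. A fractional power of a zero-free function: $0<p\le1$

The $k$th-power trick failed because interpolating functions have zeros. The kernel has none. So leave $g_j^*$ alone and *multiply* it by a fractional power of $K_{s_j}$, which lowers the integrability exponent from $2$ to $p$ and improves the norm from $w_j^{1/2}$ to $w_j^{1/p}$.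

Let $\gamma=\frac2p-1>0$ and $r=\frac2\gamma$, so $\frac1p=\frac12+\frac1r$. Put
$$f_j=\frac{g_j^*\,K_{s_j}^\gamma}{\zeta(2\sigma_j)^\gamma}.$$
By Lemma 1, $f_j(s_i)=\delta_{ij}$. By Hölder, Lemma 1, (1), and $\zeta(1+w)\ge1/w$,
$$\|f_j\|_p\le\|g_j^*\|_2\,\zeta(2\sigma_j)^{1/r-\gamma}=\|g_j^*\|_2\,\zeta(1+w_j)^{-\gamma/2}\le Cw_j^{1/2+\gamma/2}=Cw_j^{1/p}.\tag{6}$$
Up to here only $p<2$ was used. Now let $p\le1$. Then $\|\cdot\|_p^p$ is subadditive, and $\sum_j\|a_jf_j\|_p^p\le C\sum_j|a_j|^pw_j<\infty$. So $f=\sum a_jf_j$ converges in $\mathcal H^p$, and $f(s_i)=a_i$ by continuity of point evaluations. This proves (I) for $0<p\le1$. $\blacksquare$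

## 4. Failure for $p>2$: long vertical rows of points

Interpolation in $\mathcal H^p$ with uniform constants has a dual face: a combination $\sum c_jK_{s_j}$ cannot be too small in $L^{p'}$. A dense vertical row of kernels is a smoothed version of a sum $\sum_{n\le y}z^{\kappa(n)}$, and such sums are unexpectedly small in $L^r$ for $r<2$.

**Input (Harper, Forum Math. Pi 8 (2020), e1, Thm 1).** For $M_y=\sum_{n\le y}z^{\kappa(n)}$, uniformly in $0\le\lambda\le1$ and large $y$, $\mathbb E|M_y|^{2\lambda}\asymp\big(\frac y{1+(1-\lambda)\sqrt{\log\log y}}\big)^\lambda$.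

Hence for $1\le r<2$ the nonincreasing function $\eta_r(y):=\sup_{Y\ge y}Y^{-1/2}\|M_Y\|_r$ tends to $0$ as $y\to\infty$. Also $\eta_r\le1$ for $y\ge1$, as $\|M_Y\|_2^2\le Y$.

**Step 1: the sequence.** *We build rows that form a bounded interpolating sequence however fine they are.* Let $\tau_N=2^{-N}$, $\ell_N=2^{-N-1}$, $I_N=[\tau_N,\tau_N+\ell_N]$ (disjoint intervals), $0<\varepsilon_N\le\ell_N$, $\varepsilon_{N+1}\le\varepsilon_N/2$, and
$$S=\{s_{N,j}=\tfrac12+\varepsilon_N+i(\tau_N+\varepsilon_Nj):N\ge1,\ 0\le j\le\ell_N/\varepsilon_N\},$$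
where the points of layer $N$ have $w=2\varepsilon_N$. For an interval $J$ with $|J|=h$,
$$\sum_{\varepsilon_N\le h}2\varepsilon_N\Big(\frac{|J\cap I_N|}{\varepsilon_N}+1\Big)\le2h+4h,$$
so $\sum w\,\delta_s$ is a Carleson measure. Two points of one layer have $D^2\ge(2\varepsilon)^2+\varepsilon^2$, so $\frac{ww'}{D^2}\le\frac45$. For points of different layers, $\frac{ww'}{D^2}\le\frac{4\varepsilon\varepsilon'}{(\varepsilon+\varepsilon')^2}\le\frac89$, since the ratio of $\varepsilon,\varepsilon'$ is at least $2$. By the identity of Section 2, Step 3, $S$ is separated in the pseudohyperbolic metric. By Carleson and Shapiro–Shields, $S$ is interpolating for $H^2(\mathbb C_{1/2})$. By Olsen–Seip (Proc. AMS 136 (2008), 203–212), a bounded sequence is interpolating for $\mathcal H^2$ if and only if it is for $H^2(\mathbb C_{1/2})$. So $S$ is a bounded interpolating sequence for every admissible choice of $(\varepsilon_N)$.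

**Step 2: the test functions.** *We smooth a row of kernels.* Fix $0\le g\in C_c^\infty(0,1)$, $g\not\equiv0$, and put $g_N(t)=g((t-\tau_N)/\ell_N)$, $x_N=e^{1/\varepsilon_N}$. Fix $N$ and write $\varepsilon=\varepsilon_N$, $x=x_N$, $t_j=\tau_N+\varepsilon j$. Let
$$\varphi_N=\varepsilon\sum_jg_N(t_j)x^{-it_j}K_{s_{N,j}}=\sum_nn^{-1/2-\varepsilon}A\big(\log\tfrac nx\big)z^{\kappa(n)},\qquad A(u)=\varepsilon\sum_jg_N(t_j)e^{iut_j};$$
the second form holds because $n^{-\bar s_{N,j}}=n^{-1/2-\varepsilon}n^{it_j}$.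

**Step 3: decay of $A$.** *We bound $\Omega:=2|A|+|A'|$ with constants independent of $\varepsilon$.* Let $\hat g_N(v)=\int g_N(t)e^{ivt}dt$. As $g_N$ is supported inside $I_N$, we may sum over all $j\in\mathbb Z$, and Poisson summation gives
$$A(u)=\sum_{m\in\mathbb Z}\theta_m\,\hat g_N\Big(u+\frac{2\pi m}\varepsilon\Big),\qquad|\theta_m|=1,$$
and likewise for $A'$ with $\hat g_N'$ (apply the formula to $itg_N(t)$). Since $g_N$ is smooth, $|\hat g_N(v)|+|\hat g_N'(v)|\le C_N(1+v^2)^{-1}$, with $C_N$ independent of $\varepsilon$. Let $|u|\le\pi/\varepsilon$ and $m\ne0$. Then $|u+2\pi m/\varepsilon|\ge(2|m|-1)\pi/\varepsilon\ge|m|\pi/\varepsilon$, and $(\pi/\varepsilon)^2\ge\frac12(1+u^2)$, so the $m$th term is at most $2C_Nm^{-2}(1+u^2)^{-1}$. Summing,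
$$\Omega(u)\le C_N'(1+u^2)^{-1}\quad(|u|\le\pi/\varepsilon),$$
with $C_N'$ independent of $\varepsilon$. Also $A(u+2\pi/\varepsilon)=e^{2\pi i\tau_N/\varepsilon}A(u)$, so $\Omega$ is $2\pi/\varepsilon$-periodic.

**Step 4: $\varphi_N$ is small in $L^r$, $1\le r<2$.** *We reduce to the sums $M_y$ by parts.* Let $b(y)=y^{-1/2-\varepsilon}A(\log(y/x))$. Then $\sum_{n\le Y}b(n)z^{\kappa(n)}=b(Y)M_Y-\int_1^Yb'(y)M_y\,dy$, and $\|b(Y)M_Y\|_2=O(Y^{-\varepsilon})\to0$, as $A$ is bounded. So $\varphi_N=-\int_1^\infty b'(y)M_y\,dy$. Moreover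
$$|b'(y)|\le y^{-3/2-\varepsilon}\big((\tfrac12+\varepsilon)|A|+|A'|\big)\le y^{-3/2-\varepsilon}\,\Omega(\log(y/x)).$$
By Minkowski and $\|M_y\|_r\le y^{1/2}\eta_r(y)$, with $y=e^v$ and $\log x=1/\varepsilon$,
$$\|\varphi_N\|_r\le\int_0^\infty e^{-\varepsilon v}\eta_r(e^v)\,\Omega\big(v-\tfrac1\varepsilon\big)\,dv.$$
For $v\le\frac1{2\varepsilon}$ we have $|v-\frac1\varepsilon|\in[\frac1{2\varepsilon},\frac1\varepsilon]$, so $\Omega\le4\varepsilon^2C_N'$; with $\eta_r\le1$ this part is at most $2C_N'\varepsilon$. For $v\ge\frac1{2\varepsilon}$ use $\eta_r(e^v)\le\eta_r(e^{1/(2\varepsilon)})$ and cover by the periods $|v-\frac1\varepsilon-\frac{2\pi i}\varepsilon|\le\frac\pi\varepsilon$, where $i=0,1,2,\dots$ is an integer index. The integral of $\Omega$ over each is at most $\int C_N'(1+u^2)^{-1}du=\pi C_N'$, and there (for $v\ge0$) $e^{-\varepsilon v}\le\min(1,e^{-(1+2\pi i-\pi)})$, which is summable in $i$. Hence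
$$\|\varphi_N\|_r\le C\,C_N'\big(\varepsilon_N+\eta_r(e^{1/(2\varepsilon_N)})\big).$$

**Step 5: choice of $\varepsilon_N$.** *We fix the sequence before $p$ is given.* With $r_N=2-\frac1N$, choose $\varepsilon_N$ inductively so small that
$$\|\varphi_N\|_{r_N}\le2^{-N}\ell_N\qquad\text{and}\qquad\varepsilon_N\sum_jg_N(t_j)\ge\tfrac12\ell_N\!\int g .$$
The second holds for small $\varepsilon_N$, because the left side is a Riemann sum of $\int g_N=\ell_N\int g$.

**Step 6: contradiction.** *Row $N$ carries data that cannot be interpolated with a uniform constant.* Let $p>2$ and suppose every $a\in\ell^p_w$ is interpolated in $\mathcal H^p$. As in Section 2, Step 1, the open mapping theorem gives $C_*$ such that the interpolating $f$ can be taken with $\|f\|_p\le C_*\|a\|_{\ell^p_w}$. Take $a_{N,j}=x_N^{-it_j}$ on layer $N$ and $0$ elsewhere. Then $\|a\|_{\ell_w^p}^p\le2\varepsilon_N(\frac{\ell_N}{\varepsilon_N}+1)\le4\ell_N$. Let $f_N\in\mathcal H^p\subset\mathcal H^2$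 be its interpolating function. By the reproducing property
$$\mathbb Ef_N\overline{\varphi_N}=\varepsilon_N\sum_jg_N(t_j)x_N^{it_j}f_N(s_{N,j})=\varepsilon_N\sum_jg_N(t_j)\ge\tfrac12\ell_N\!\int g.$$
As $p'<2$, for large $N$ we have $r_N\ge p'$, and then $|\mathbb Ef_N\overline{\varphi_N}|\le\|f_N\|_p\|\varphi_N\|_{p'}\le C_*(4\ell_N)^{1/p}2^{-N}\ell_N$. So $\frac12\int g\le C_*(4\ell_N)^{1/p}2^{-N}$, impossible for large $N$. This proves (II). $\blacksquare$

## 5. The range $1<p<2$: what the triangle inequality loses, and explicit functions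

Let $1<p<2$, and put
$$\alpha=\frac2p\in(1,2),\qquad\gamma=\alpha-1=\frac{2-p}p\in(0,1),\qquad\gamma p=2-p .$$
The functions $f_j$ of Section 3 still exist and satisfy (6). What breaks is the summation: the triangle inequality needs $\sum|a_j|w_j^{1/p}<\infty$. On layer $N$ of the sequence of Section 4 with $a_j=1$ there are at least $\ell_N/\varepsilon_N$ points of weight $2\varepsilon_N$, and $\sum|a_j|^pw_j\le4\ell_N$. But $\sum|a_j|w_j^{1/p}\ge2^{1/p}\ell_N\varepsilon_N^{1/p-1}$, which is as large as we like for small $\varepsilon_N$. We must use cancellation between different $f_j$, and of the abstract $g_j^*$ we know only (1).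

So we replace $g_j^*$ by an explicit $g_j$ whose correlations can be computed. It interpolates only up to an error $O(w_j)$, which is harmless. And we replace $K_{s_j}^\gamma$ by the power of a *finite* Euler product over $\log q<e^{m_j}\approx1/w_j$. Then small primes carry the multiplier, and conditionally on them it is a constant. This calls for martingales.

$S$ is a bounded interpolating sequence, so (1)–(5) hold. Let $S'$ be a finite subset of $S\cap\{w_j<e^{-1}\}$. Until the end of the notes all indices $j,l$ range over $S'$, except where stated, and *all constants $C$ are independent of $S'$*. Now $B_j$ denotes the finite Blaschke product over $S'\setminus\{s_j\}$. It has fewer factors, so (2) holds with the same $\delta$.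

**Step 1: the functions $g_j$.** *We transplant half-plane interpolating functions to Dirichlet series.* With $M=6$ let
$$R_j(s)=\frac{B_j(s)}{B_j(s_j)}\Big(\frac{w_j}{s+\bar s_j-1}\Big)^M,\qquad\text{so }R_j(s_l)=\delta_{jl}.$$
Write $R_j(t)$ for $R_j(\frac12+it)$. On this line $|B_j|=1$ and $s+\bar s_j-1=\frac{w_j}2+i(t-t_j)$, so
$$|R_j(t)|\le C\ell_j(t),\qquad\ell_j(t):=\Big(1+\frac{|t-t_j|}{w_j}\Big)^{-M}.\tag{7}$$
Let $r_j(u)=\frac1{2\pi}\int R_j(t)e^{iut}dt$. Here $R_j$ is rational, $O(|s|^{-M})$ at infinity, with all poles in $\operatorname{Re}s<\frac12$. So $r_j$ is continuous. Since $e^{iut}=e^{u(s-1/2)}$ on the line, moving the line of integration to the right gives $r_j(u)=0$ for $u\le0$, and moving it slightly to the left gives $r_j(u)=O(e^{-cu})$ for some $c>0$. (This $c$ depends on $S'$ and is used only for convergence.) By Fourier inversion and analytic continuation $R_j(s)=\int_0^\infty r_j(u)e^{-(s-1/2)u}du$ for $\operatorname{Re}s\ge\frac12$.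 Define
$$g_j=\sum_nn^{-1/2}r_j(\log n)z^{\kappa(n)}\in\mathcal H^2;$$
indeed $\sum n^{-1}|r_j(\log n)|^2\le C\sum n^{-1-2c}<\infty$, with a constant here that may depend on $S'$.

**Step 2: values of $g_j$.** *We check that $g_j$ almost interpolates.* For $\operatorname{Re}s>\frac12$, inserting the definition of $r_j$ (absolute convergence),
$$g_j(s)=\frac1{2\pi}\int R_j(t)\,\zeta(s+\tfrac12-it)\,dt .$$
Write $\zeta(z)=\frac1{z-1}+\zeta_0(z)$. From $\zeta(z)=\frac z{z-1}-z\int_1^\infty\{x\}x^{-z-1}dx$ we get, for $\operatorname{Re}z\ge1$ (and $z\ne1$), $|\zeta_0(z)|\le1+\frac{|z|}{\operatorname{Re}z}\le2+|\operatorname{Im}z|$. Cauchy's formula gives $\frac1{2\pi}\int\frac{R_j(t)}{s_l-\frac12-it}dt=R_j(s_l)=\delta_{jl}$. In the remainder $|\operatorname{Im}z|=|t_l-t|\le C+|t-t_j|$, and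
$$\int\ell_j(t)(1+|t-t_j|)\,dt\le Cw_j.\tag{8}$$
Hence $g_j(s_l)=\delta_{jl}+O(w_j)$.

**Step 3: the multipliers $U_j$.** *We build the truncated, normalized kernel power.* Let $m_j=\lfloor\log(1/w_j)\rfloor\ge1$, so $w_j\le e^{-m_j}<ew_j$. For $k\ge0$ and $\operatorname{Re}s\ge\frac12$ let
$$K_{s,k}=\prod_{\log q<e^k}(1-q^{-\bar s}z_q)^{-1},\qquad u_j=w_jK_{s_j,m_j},\qquad U_j=u_j^\gamma .$$
By Mertens, $\prod_{\log q<e^k}(1-\frac1q)^{-1}\le Ce^k$. Two consequences:
$$\mathbb E|K_{s,k}|^2=\prod_{\log q<e^k}(1-q^{-2\sigma})^{-1}\le Ce^k\quad(\operatorname{Re}s\ge\tfrac12),\tag{9}$$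
and $|U_j(s_l)|=w_j^\gamma\prod_{\log q<e^{m_j}}|1-q^{-\bar s_j-s_l}|^{-\gamma}\le C(w_je^{m_j})^\gamma\le C$. Conversely, as $2\sigma_j=1+w_j$,
$$\log\prod_{\log q<e^{m_j}}(1-q^{-1-w_j})^{-1}\ge\sum_{\log q<e^{m_j}}\frac{1-w_j\log q}q\ge m_j-C,$$
by $\sum_{\log q<e^m}\frac1q\ge m-C$, $\sum_{\log q<e^m}\frac{\log q}q\le e^m+C$ and $w_je^{m_j}\le1$. Since $w_je^{m_j}>e^{-1}$, we get $U_j(s_j)\ge c>0$.

$U_j$ is a uniform limit of polynomials, so $F_j:=U_jg_j/U_j(s_j)\in\mathcal H^2\subset\mathcal H^p$, and by Steps 2 and 3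
$$F_j(s_l)=\delta_{jl}+\mathcal E_{lj},\qquad|\mathcal E_{lj}|\le C_1w_j.\tag{10}$$

**Proposition 2.** $\big\|\sum_ja_jU_jg_j\big\|_p^p\le CA$, where $A:=\sum_j|a_j|^pw_j$ and $C$ is independent of $S'$.

## 6. From Proposition 2 to interpolation

**Step 1: correcting the error.** *On points close to the line, (10) is a small perturbation of exact interpolation.* Applying Proposition 2 to $a_j/U_j(s_j)$ gives $\|\sum a_jF_j\|_p\le C\|a\|_{\ell^p_w}$. By (10) and Hölder
$$\|\mathcal Ea\|_{\ell_w^p}\le C_1\Big(\sum_{S'}w_l\Big)^{1/p}\sum_{S'}w_j|a_j|\le C_1\Big(\sum_{S'}w_l\Big)\|a\|_{\ell_w^p}.$$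
Since $\sum_Sw_j<\infty$, choose $\eta\le e^{-1}$ with $C_1\sum_{s_j\in S,\,w_j<\eta}w_j\le\frac12$. For finite $S'\subset S\cap\{w_j<\eta\}$ the operator $I+\mathcal E$ on $\ell^p_w(S')$ has an inverse of norm $\le2$. With $a'=(I+\mathcal E)^{-1}a$, the function $f=\sum a_j'F_j$ has $f(s_l)=a_l$ on $S'$ and $\|f\|_p\le C\|a\|_{\ell_w^p}$.

**Step 2: limits and the remaining points.** *We pass to all of $S$.* Given $a\in\ell_w^p(S)$, exhaust $S\cap\{w_j<\eta\}$ by finite sets. The interpolating functions are bounded in $\mathcal H^p$, a closed subspace of the reflexive space $L^p(\mathbb T^\infty)$, and point evaluations are weakly continuous. So a weak limit $f_0$ interpolates on all of $S\cap\{w_j<\eta\}$. The set $\{w_i\ge\eta\}$ is finite. With $g_i^*\in\mathcal H^2\subset\mathcal H^p$ from (1), the function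
$$f=f_0+\sum_{w_i\ge\eta}(a_i-f_0(s_i))\,g_i^*$$
interpolates on all of $S$. So (I) for $1<p<2$ follows from Proposition 2, which we now prove.

## 7. Tools: a predictable square function, a packing estimate, sums over primes

Let $\mathcal F_k=\sigma(z_q:\log q<e^k)$ and $\mathbb E_k=\mathbb E[\,\cdot\mid\mathcal F_k]$, $k\ge0$. On $f=\sum c_nz^{\kappa(n)}\in\mathcal H^2$, $\mathbb E_k$ keeps the $n$ all of whose primes satisfy $\log q<e^k$; that is, it sets $z_q=0$ for the other primes. A product $ab$ has only such primes if and only if both $a$ and $b$ do. So $\mathbb E_k(fg)=\mathbb E_kf\,\mathbb E_kg$ if $f,g\in\mathcal H^2$ and one of them is a uniform limit of polynomials. *Example:* only $q=2$ has $\log q<1$, so $\mathbb E_0(1+z_2+z_2z_3+z_5)=1+z_2$.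

**Lemma 3.** For $f\in L^2(\mathbb T^\infty)$, $f_k=\mathbb E_kf$, $\Delta_k=f_{k+1}-f_k$,
$$\mathbb E|f|^p\le C_p\,\mathbb E\Big(|f_0|^2+\sum_{k\ge0}\mathbb E_k|\Delta_k|^2\Big)^{p/2}.$$

*Proof.* The idea is to divide the increments by a power of the predictable square function, so that an $L^2$ computation becomes exact. Let $D_0=f_0$, $D_m=\Delta_{m-1}$, $v_m=|f_0|^2+\sum_{k<m}\mathbb E_k|\Delta_k|^2$, $v_{-1}=0$. For $m\ge1$, $v_m$ is $\mathcal F_{m-1}$-measurable, and $\mathbb Ev_m\le\mathbb E|f|^2<\infty$. Let $\theta=\frac{2-p}4$ and $G_m=\sum_{i\le m}D_iv_i^{-\theta}$. Where $v_i=0$ we have $D_i=0$ a.s., since $\mathbb E|D_i|^21_{v_i=0}=\mathbb E(v_i-v_{i-1})1_{v_i=0}=0$; there the term is omitted. Conditioning on $\mathcal F_{i-1}$ gives $\mathbb E|D_i|^2v_i^{-2\theta}=\mathbb Ev_i^{-2\theta}(v_i-v_{i-1})$ for $i\ge1$; for $i=0$ this is clear. The terms are orthogonal, so as $2\theta=1-\frac p2$ and $x^{p/2-1}$ is decreasing,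
$$\mathbb E|G_m|^2=\mathbb E\sum_{i\le m}v_i^{-2\theta}(v_i-v_{i-1})\le\mathbb E\int_0^{v_m}x^{p/2-1}dx=\tfrac2p\,\mathbb Ev_m^{p/2}.$$
With $G_{-1}=0$, Abel summation in $f_m=\sum_{i\le m}v_i^\theta(G_i-G_{i-1})=v_m^\theta G_m-\sum_{i<m}(v_{i+1}^\theta-v_i^\theta)G_i$ gives $|f_m|\le2v_m^\theta\max_{i\le m}|G_i|$, since $v_i$ is nondecreasing. Hölder with exponents $\frac2{2-p},\frac2p$ (note $\theta p\cdot\frac2{2-p}=\frac p2$) and Doob's inequality give
$$\mathbb E|f_m|^p\le2^p\big(\mathbb Ev_m^{p/2}\big)^{1-p/2}\big(4\cdot\tfrac2p\,\mathbb Ev_m^{p/2}\big)^{p/2}=C_p\,\mathbb Ev_m^{p/2}.$$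
Let $m\to\infty$; $f_m\to f$ in $L^2$. $\square$

**Lemma 4.** Let $\lambda_j(t)=(1+|t-t_j|/w_j)^{-3/2}$. For $x_j\ge0$, $\big\|\sum_jx_j\lambda_j\big\|_{L^2(\mathbb R)}^2\le C\sum_jx_j^2w_j$.

*Proof.* Let $0\le\psi\in L^2(\mathbb R)$, let $\psi^*$ be its uncentered Hardy–Littlewood maximal function and $y_j=\inf_{|t-t_j|<w_j}\psi^*(t)$. We have $\lambda_j\le C\sum_{n\ge0}2^{-3n/2}1_{|t-t_j|<2^nw_j}$. For $|t'-t_j|<w_j$ the interval $|t-t_j|<2^nw_j$ contains $t'$, so the integral of $\psi$ over it is at most $2^{n+1}w_j\psi^*(t')$. Summing over $n$, $\int\lambda_j\psi\le Cw_jy_j$. The set $\{\psi^*>\mu\}$ is open with finite measure, and contains $(t_j-w_j,t_j+w_j)$ if $y_j>\mu$. So by (5) $\sum_{y_j>\mu}w_j\le C|\{\psi^*>\mu\}|$, and integrating against $2\mu\,d\mu$, $\sum w_jy_j^2\le C\|\psi^*\|_2^2\le C\|\psi\|_2^2$. Hence $\int\big(\sum x_j\lambda_j\big)\psi\le C\sum x_jw_jy_j\le C\big(\sum x_j^2w_j\big)^{1/2}\|\psi\|_2$. Take the supremum over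 $\|\psi\|_2\le 1$. $\square$

**Lemma 5.** For $\tau\ne0$, $0\le\epsilon\le1$, $1\le Y<Y'<\infty$,
$$\Big|\sum_{Y\le\log q<Y'}q^{-1-\epsilon+i\tau}\Big|\le\frac C{|\tau|Y}+C(1+|\tau|)Y^{-4},\tag{11}$$
and for $\epsilon>0$ also with $Y'=\infty$.

*Proof.* Let $\vartheta(x)=\sum_{q\le x}\log q$; the prime number theorem gives $\vartheta(x)=x+O(x(\log x)^{-4})$. The sum is $\int\frac{x^{-1-\epsilon+i\tau}}{\log x}d\vartheta(x)$. The part with $dx$ is, with $x=e^v$, $\int_Y^{Y'}\phi(v)e^{i\tau v}dv$, where $\phi(v)=v^{-1}e^{-\epsilon v}$ is positive and decreasing. One integration by parts bounds it by $2\phi(Y)/|\tau|\le\frac2{|\tau|Y}$. In the part with $d(\vartheta(x)-x)$ we integrate by parts: the boundary terms are $O(Y^{-5})$, and as $\big|\frac d{dx}\frac{x^{-1-\epsilon+i\tau}}{\log x}\big|\le C(1+|\tau|)\frac{x^{-2}}{\log x}$ for $x\ge e$, the integral is at most $C(1+|\tau|)\int_Y^\infty v^{-5}dv$. For $\epsilon>0$ the series converges absolutely,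 so let $Y'\to\infty$. $\square$

Now split $\sum_ja_jU_jg_j=f^\le+f^>$, where
$$f^\le=\sum_ja_jU_j\,\mathbb E_{m_j}g_j,\qquad f^>=\sum_ja_jU_j\,(g_j-\mathbb E_{m_j}g_j).$$

## 8. Small primes: $\mathbb E|f^\le|^p\le CA$

We apply Lemma 3 to $f^\le$.

**Step 1: the increments.** *We compute $\mathbb E_k|\Delta_k|^2$ for $\Delta_k=\mathbb E_{k+1}f^\le-\mathbb E_kf^\le$.* Keeping only the $n$ whose primes satisfy $\log q<e^k$ and inserting the definition of $r_j$ gives $\mathbb E_kg_j=\frac1{2\pi}\int R_j(t)K_{1/2+it,k}\,dt$. Put $X_{j,t,k}=K^\gamma_{s_j,k}K_{1/2+it,k}$. By multiplicativity of $\mathbb E_k$, for $k\le m_j$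
$$\mathbb E_k[U_j\mathbb E_{m_j}g_j]=\frac{w_j^\gamma}{2\pi}\int R_j(t)X_{j,t,k}\,dt,$$
and for $k\ge m_j$ the left side is $U_j\mathbb E_{m_j}g_j$ itself. So only $j$ with $m_j>k$ contribute to $\Delta_k$. Let $x_{j,t}(n)$ be the coefficients of the formal product $K_{s_j}^\gamma K_{1/2+it}$. They are multiplicative, with
$$|x_{j,t}(q^m)|\le(m+1)q^{-m/2},\qquad x_{j,t}(q)=\gamma q^{-\bar s_j}+q^{-1/2+it},$$
since the Taylor coefficients of $(1-x)^{-\gamma}$, $0<\gamma<1$, lie in $[0,1]$. Fix $k$, let $h=e^{-k}$, and let $\mathcal N_k$ be the set of $n>1$ all of whose primes satisfy $e^k\le\log q<e^{k+1}$. Then $X_{j,t,k+1}=X_{j,t,k}\big(1+\sum_{n\in\mathcal N_k}x_{j,t}(n)z^{\kappa(n)}\big)$. Put $b_j(t)=\frac1{2\pi}a_jw_j^\gamma R_j(t)X_{j,t,k}$, which is $\mathcal F_k$-measurable. The $z^{\kappa(n)}$, $n\in\mathcal N_k$, are orthonormal given $\mathcal F_k$, so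
$$\mathbb E_k|\Delta_k|^2=\sum_{n\in\mathcal N_k}\Big|\sum_{m_j>k}\int b_j(t)x_{j,t}(n)\,dt\Big|^2 .$$

**Step 2: smoothing.** *A smooth cutoff makes correlations of the $x_{j,t}$ decay.* Let $\rho\in C_c^\infty$, $0\le\rho\le1$, $\rho=1$ on $[1,e]$, $\operatorname{supp}\rho\subset[\frac12,2e]$. Set $\rho(q)=\rho(e^{-k}\log q)$ on primes and extend completely multiplicatively to integers. As $\rho(n)=1$ on $\mathcal N_k$ and $\rho(n)\ge0$, we may insert $\rho(n)$, enlarge the sum to all $n>1$, and expand: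
$$\mathbb E_k|\Delta_k|^2\le\sum_{j,j'}\iint|b_j(t)||b_{j'}(t')||\Gamma|\,dt\,dt',\qquad\Gamma=\sum_{n>1}\rho(n)\,x_{j,t}(n)\overline{x_{j',t'}(n)},$$
with $m_j,m_{j'}>k$.

**Step 3: bound for $\Gamma$.** *We claim*
$$|\Gamma|\le C\sum_{y\in\{t_j,t\}}\ \sum_{y'\in\{t_{j'},t'\}}\Lambda(y-y'),\qquad\Lambda(\tau)=\Big(1+\frac{|\tau|}h\Big)^{-2}(1+|\tau|)^3 .$$
We have $1+\Gamma=\prod_qL_q$ over primes with $\frac12e^k\le\log q\le2e^{k+1}$, where $L_q=1+\rho(q)x_{j,t}(q)\overline{x_{j',t'}(q)}+O(q^{-2})$. For $k\ge k_1$, an absolute constant, $|L_q-1|\le\frac12$. Then $\log\prod L_q=\theta+O(e^{-e^k/2})$ with $\theta=\sum_q\rho(q)x_{j,t}(q)\overline{x_{j',t'}(q)}$. By Mertens $|\theta|\le4\sum\frac1q=O(1)$ over this range. Hence $|\Gamma|\le C(|\theta|+e^{-e^k/2})$.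

Multiplying out, $\theta$ is a combination with bounded coefficients of four sums $\sum_q\rho(q)q^{-1-\omega+i\tau}$ with $\tau=y-y'$ and $\omega\in\{0,\frac{w_j}2,\frac{w_{j'}}2,\frac{w_j+w_{j'}}2\}\subset[0,1]$. By the prime number theorem and partial summation as in Lemma 5, with $\log x=e^kv$, each equals
$$\int\rho(v)v^{-1}e^{(-\omega+i\tau)e^kv}\,dv+O\big((1+|\tau|)h^4\big).$$
On $\operatorname{supp}\rho$ (where $v\ge\frac12$) the second derivative of $\rho(v)v^{-1}e^{-\omega e^kv}$ is at most $C(1+\omega e^k)^2e^{-\omega e^k/2}\le C$. So the integral is $O(1)$, and two integrations by parts against $e^{i\tau e^kv}$ improve this to $C(1+|\tau|/h)^{-2}$. Finally $1+|\tau|/h\le(1+|\tau|)/h$ gives $\Lambda(\tau)\ge h^2(1+|\tau|)$, so both $(1+|\tau|)h^4$ and $e^{-e^k/2}\le Ch^2$ are $O(\Lambda(\tau))$. This proves the claim for $k\ge k_1$. For $k<k_1$, $|\Gamma|$ is bounded by a product over boundedly many primes of $\sum_m(m+1)^2q^{-m}$, plus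 $1$, and $\Lambda\ge h^2\ge c$.

**Step 4: masses of intervals.** *We convert the double integral into a sum of squares.* As the $t_j$ are bounded, $|y-y'|\le|t-t_j|+|t'-t_{j'}|+C$, so
$$\Lambda(y-y')\le C\Big(1+\frac{|y-y'|}h\Big)^{-2}(1+|t-t_j|)^3(1+|t'-t_{j'}|)^3 .$$
Put $\tilde b_j(t)=|b_j(t)|(1+|t-t_j|)^3$. Partition $\mathbb R$ into intervals $I$ of length $h$, let $d(I,J)$ be the difference of indices, and
$$\mathcal M_I^{(1)}=\sum_{m_j>k,\ t_j\in I}\int\tilde b_j(t)\,dt,\qquad\mathcal M_I^{(2)}=\sum_{m_j>k}\int_I\tilde b_j(t)\,dt .$$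
If $y\in I$, $y'\in J$, then $1+|y-y'|/h\ge\frac12(1+d(I,J))$. So $\mathbb E_k|\Delta_k|^2$ is bounded by a constant times the sum over $i,i'\in\{1,2\}$ of $\sum_{I,J}\mathcal M_I^{(i)}\mathcal M_J^{(i')}(1+d(I,J))^{-2}$. By $uv\le\frac12(u^2+v^2)$ and $\sum_J(1+d(I,J))^{-2}\le C$, we get $\mathbb E_k|\Delta_k|^2\le C\sum_I\sum_{i=1,2}(\mathcal M_I^{(i)})^2$. As $p/2\le1$,
$$\mathbb E\big(\mathbb E_k|\Delta_k|^2\big)^{p/2}\le C\sum_I\sum_{i=1,2}\mathbb E(\mathcal M_I^{(i)})^p.\tag{12}$$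

**Step 5: size of the masses.** *Here $\gamma p=2-p$ enters.* By Hölder with exponents $\frac2{2-p},\frac2p$ and (9),
$$\mathbb E|X_{j,t,k}|^p\le\big(\mathbb E|K_{s_j,k}|^2\big)^{(2-p)/2}\big(\mathbb E|K_{1/2+it,k}|^2\big)^{p/2}\le C/h.$$
If $m_j>k$ then $w_j\le e^{-k-1}<h\le1$. By (7), $|R_j(t)|(1+|t-t_j|)^3\le C(1+|t-t_j|/w_j)^{-3}$. If $t_j\in J$, then
$$\int_I(1+|t-t_j|/w_j)^{-3}dt\le Cw_j(1+d(I,J))^{-2}:$$
for $d\le1$ integrate over $\mathbb R$; for $d\ge2$ we have $|t-t_j|\ge(d-1)h\ge(d-1)w_j$ on $I$. Minkowski's inequality now gives, for $i=1,2$,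
$$\|\mathcal M_I^{(i)}\|_p\le Ch^{-1/p}\sum_J(1+d(I,J))^{-2}L_J,\qquad L_J=\sum_{t_j\in J,\ m_j>k}|a_j|w_j^\alpha,$$
as $w_j^\gamma w_j=w_j^\alpha$ (for $i=1$ only $J=I$ is needed). By Young's inequality $\sum_I\|\mathcal M_I^{(i)}\|_p^p\le Ch^{-1}\sum_JL_J^p$.

**Step 6: summing over $k$.** *A good split in Hölder leaves a geometric factor.* Let $x_j=w_j/h<1$ and $\beta=\frac{p'-2}{p'}>0$. Write $w_j^\alpha=(w_j^{1/p}x_j^\beta)(w_j^{1/p}x_j^{-\beta})$. Since $p'/p=p'-1$ and $\beta p'=p'-2$, we have $w_j^{p'/p}x_j^{-\beta p'}=h^{p'-2}w_j$. By Hölder and (4) on $J$ (all $w_j\le h=|J|$),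
$$L_J^p\le\Big(\sum_{t_j\in J,\,m_j>k}|a_j|^pw_jx_j^{\beta p}\Big)\Big(h^{p'-2}\sum_{t_j\in J,\,w_j\le h}w_j\Big)^{p/p'}\le Ch\sum_{t_j\in J,\,m_j>k}|a_j|^pw_jx_j^{\beta p},$$
because $(p'-1)p/p'=1$. With (12) and Step 5,
$$\sum_k\mathbb E\big(\mathbb E_k|\Delta_k|^2\big)^{p/2}\le C\sum_j|a_j|^pw_j\sum_{k<m_j}(w_je^k)^{\beta p}\le CA,$$
as $w_je^k\le e^{k-m_j}$. Also $X_{j,t,0}$ involves only $q=2$ and is bounded, so
$$|\mathbb E_0f^\le|\le C\sum|a_j|w_j^\alpha\le CA^{1/p}\Big(\sum w_j^{p'-1}\Big)^{1/p'}\le CA^{1/p},$$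
since $p'-1>1$ and $w_j<1$. By Lemma 3 and $p/2\le1$, $\mathbb E|f^\le|^p\le C\,\mathbb E|\mathbb E_0f^\le|^p+C\sum_k\mathbb E(\mathbb E_k|\Delta_k|^2)^{p/2}\le CA$.

## 9. Large primes: $\mathbb E|f^>|^p\le CA$

Here infinitely many scales $k\ge m_j$ matter for each $j$, and no geometric factor is at hand. Instead we divide the increments by a running maximum of the multipliers, and then use exact $L^2$ identities. Discard $j$ with $a_j=0$. Put $c_j=a_jU_j$; it is bounded and $\mathcal F_{m_j}$-measurable.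

**Step 1: increments.** *We write $f^>$ as a martingale.* If $m_j>k$, then $\mathbb E_k[c_j(g_j-\mathbb E_{m_j}g_j)]=0$. So
$$f_k^>:=\mathbb E_kf^>=\sum_{m_j\le k}c_j(\mathbb E_kg_j-\mathbb E_{m_j}g_j),\qquad\Delta_k:=f^>_{k+1}-f_k^>=\sum_{m_j\le k}c_j(\mathbb E_{k+1}g_j-\mathbb E_kg_j);$$
indices with $m_j=k+1$ contribute $0$ to $f_{k+1}^>$. With $k_0=\min m_j$ we have $f_{k_0}^>=0$.

**Step 2: the running maximum.** *We find one $\mathcal F_k$-measurable quantity that controls all active $c_j$.* For $k\ge k_0$ let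
$$W_k=\max_{m_j\le k}|a_j|^p|u_j|^2 .$$
It is $\mathcal F_k$-measurable, nondecreasing in $k$, and bounded below by a positive constant (which may depend on $S'$ and $a$), since finite Euler products are bounded away from $0$. Since $\frac{p\gamma}2=1-\frac p2$, for $m_j\le k$
$$|c_j|=|a_j||u_j|^\gamma=|a_j|^{p/2}\big(|a_j|^p|u_j|^2\big)^{\gamma/2}\le|a_j|^{p/2}W_k^{\gamma/2},\tag{13}$$
and by (9)
$$\mathbb E\sup_kW_k\le\sum_j|a_j|^pw_j^2\,\mathbb E|K_{s_j,m_j}|^2\le C\sum_j|a_j|^pw_j^2e^{m_j}\le CA.\tag{14}$$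

**Step 3: reduction to an $L^2$ bound.** *We normalize the increments.* Let $G_N=\sum_{k_0\le k<N}W_k^{-\gamma/2}\Delta_k$, a martingale in $N$ with $G_{k_0}=0$. As $f_N^>=\sum_{k_0\le k<N}W_k^{\gamma/2}(G_{k+1}-G_k)$ and $W_k$ is nondecreasing, Abel summation gives $|f_N^>|\le2W_{N-1}^{\gamma/2}\max_{n\le N}|G_n|$. By Hölder with exponents $\frac2{2-p},\frac2p$ (recall $\frac{\gamma p}2=1-\frac p2$) and Doob,
$$\mathbb E|f_N^>|^p\le2^p\,(\mathbb EW_{N-1})^{1-p/2}\,\big(4\,\mathbb E|G_N|^2\big)^{p/2}.$$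
Since $f_N^>\to f^>$ in $L^2$, by (14) it suffices to prove $\mathbb E|G_N|^2\le CA$ uniformly in $N$.

**Step 4: telescoping.** *We remove the sum over scales by comparing tails.* Let
$$H_k=\sum_{m_j\le k}c_j(g_j-\mathbb E_kg_j),\qquad V_k=\sum_{m_j=k}c_j(g_j-\mathbb E_kg_j),$$
$$\Theta_k=\mathbb E_k|H_k|^2,\qquad\Theta_k^-=\mathbb E_k|H_k-V_k|^2 .$$
Since $H_{k+1}-V_{k+1}=\sum_{m_j\le k}c_j(g_j-\mathbb E_{k+1}g_j)$, we have $H_k=\Delta_k+(H_{k+1}-V_{k+1})$. Here $\Delta_k$ is $\mathcal F_{k+1}$-measurable and $\mathbb E_{k+1}(H_{k+1}-V_{k+1})=0$, so $\mathbb E_k|\Delta_k|^2=\Theta_k-\mathbb E_k\Theta_{k+1}^-$. Therefore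
$$\mathbb E|G_N|^2=\sum_{k=k_0}^{N-1}\mathbb EW_k^{-\gamma}\big(\Theta_k-\mathbb E_k\Theta^-_{k+1}\big)=\sum_{k=k_0}^{N-1}\mathbb EW_k^{-\gamma}\Theta_k-\sum_{k=k_0+1}^N\mathbb EW_{k-1}^{-\gamma}\Theta_k^- .$$
Now $\Theta_k^-\ge0$, $W_{k-1}^{-\gamma}\ge W_k^{-\gamma}$ and $\Theta_{k_0}^-=0$. Dropping the term $k=N$ of the second sum,
$$\mathbb E|G_N|^2\le\sum_{k=k_0}^{N-1}\mathbb EW_k^{-\gamma}(\Theta_k-\Theta_k^-)\le2\sum_{k=k_0}^{N-1}\mathbb EW_k^{-\gamma}\big|\mathbb E_kH_k\overline{V_k}\big|,$$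
because $\Theta_k-\Theta_k^-=2\operatorname{Re}\mathbb E_kH_k\overline{V_k}-\mathbb E_k|V_k|^2$. Write $\mathrm{Cov}_k(g,g')=\mathbb E_k(g-\mathbb E_kg)\overline{(g'-\mathbb E_kg')}$. All $c_j$ involved are $\mathcal F_k$-measurable, and $|c_jc_{j'}|\le|a_j|^{p/2}|a_{j'}|^{p/2}W_k^\gamma$ by (13). The weight cancels:
$$\mathbb E|G_N|^2\le2\sum_{m_j\le m_{j'}}|a_j|^{p/2}|a_{j'}|^{p/2}\,\mathbb E\big|\mathrm{Cov}_{m_{j'}}(g_j,g_{j'})\big|.\tag{15}$$

**Proposition 6.** If $m_j\le m_{j'}=k$, then $\mathbb E|\mathrm{Cov}_k(g_j,g_{j'})|\le C\int\lambda_j\lambda_{j'}\,dt+Cw_jw_{j'}$, with $\lambda_j$ as in Lemma 4.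

**Step 5: end of the proof, given Proposition 6.** *The packing estimate finishes.* With $x_j=|a_j|^{p/2}$, (15), Proposition 6, Lemma 4 and Cauchy–Schwarz give
$$\mathbb E|G_N|^2\le C\Big\|\sum_jx_j\lambda_j\Big\|_2^2+C\Big(\sum_jx_jw_j\Big)^2\le C\sum_jx_j^2w_j+C\Big(\sum_jw_j\Big)\sum_jx_j^2w_j\le CA .$$
Together with Section 8 this proves Proposition 2, hence (I) for $1<p<2$, once Proposition 6 is shown.

## 10. Covariances over integers without small prime factors

We prove Proposition 6. Put $h=e^{-k}$, so $w_{j'}\le h\le ew_{j'}$ and $h\le e^{-m_j}\le ew_j$. Let $y=\exp(e^k)$, so $\log y=1/h$; let $\mathcal B$ be the set of integers $b>1$ without prime factors $<y$, and $K_t=K_{1/2+it,k}$.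

**Step 1: a formula for the covariance.** *We separate small and large primes.* Write $n=ab$ with $a$ composed of primes $<y$ and $b\in\mathcal B\cup\{1\}$; $b=1$ gives $\mathbb E_kg_j$. So $g_j-\mathbb E_kg_j=\sum_{b\in\mathcal B}b^{-1/2}z^{\kappa(b)}\Phi_j(\log b)$ with
$$\Phi_j(u)=\sum_aa^{-1/2}z^{\kappa(a)}r_j(\log a+u)=\frac1{2\pi}\int R_j(t)K_te^{iut}\,dt,$$
which is $\mathcal F_k$-measurable. Hence
$$\mathrm{Cov}_k(g_j,g_{j'})=\sum_{b\in\mathcal B}b^{-1}\Phi_j(\log b)\overline{\Phi_{j'}(\log b)}.$$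
For fixed $S'$ and $k$, $\Phi_j(u)=O(e^{-cu})$ uniformly in $z$, as $\sum_aa^{-1/2-c}<\infty$ over integers with finitely many primes. So $\mathrm{Cov}_k=\lim_{\epsilon\to0+}\sum_bb^{-1-\epsilon}\Phi_j\overline{\Phi_{j'}}$. By Fatou it suffices to bound the expected modulus of the sum with $\epsilon$, uniformly for $0<\epsilon\le1$.

**Step 2: localization.** *We split according to the distance $|t-t'|$.* Split $\mathbb R$ into $I_\nu=[\nu h,(\nu+1)h)$ and $\Phi_j=\sum_\nu\Phi_j^\nu$ accordingly. The sum becomes $\sum_{\nu,\nu'}Q_{\nu\nu'}$, $Q_{\nu\nu'}=\sum_{b\in\mathcal B}b^{-1-\epsilon}\Phi_j^\nu(\log b)\overline{\Phi_{j'}^{\nu'}(\log b)}$, absolutely convergent as $\epsilon>0$ and $\int|R_jK_t|dt<\infty$.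

**Step 3: near terms, $|\nu-\nu'|\le1$.** *A sieve bound gives a large-sieve type inequality.* If $\xi\in L^2$ is supported in an interval of length $\le1$ and $\hat\xi(u)=\frac1{2\pi}\int\xi(t)e^{iut}dt$, then
$$\sum_{b\in\mathcal B}b^{-1}|\hat\xi(\log b)|^2\le Ch\|\xi\|_2^2.\tag{16}$$
Indeed, translation does not change $|\hat\xi|$, so let $\operatorname{supp}\xi\subset[-1,1]$. By the standard sieve bound $\#\{b\le x:\text{all primes dividing }b\text{ are}\ge y\}\le Cx/\log y$ for $x\ge y\ge2$, and since $b\ge y$ on $\mathcal B$, we have $\sum_{b\in\mathcal B,\ v\le\log b<v+1}b^{-1}\le Ch$. Also $\sup_{[v,v+1]}|\hat\xi|^2\le2\int_v^{v+1}(|\hat\xi|^2+|\hat\xi'|^2)$. Sum over integers $v\ge0$ and use Plancherel for $\xi$ and $it\xi$; this gives (16).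

By (16), Cauchy–Schwarz, (9) (so $\mathbb E|K_t|^2\le C/h$) and (7),
$$\mathbb E|Q_{\nu\nu'}|\le Ch\Big(\int_{I_\nu}|R_j|^2\frac Ch\,dt\Big)^{1/2}\Big(\int_{I_{\nu'}}|R_{j'}|^2\frac Ch\,dt\Big)^{1/2}\le Ch\sup_{I_\nu}\ell_j\,\sup_{I_{\nu'}}\ell_{j'}\le C\int_{I_\nu}\ell_j\ell_{j'}\,dt,$$
because $h\le ew_j$ and $h\le ew_{j'}$, so $\ell_j,\ell_{j'}$ vary by bounded factors over distances $\le2h$. The near terms total at most $C\int\ell_j\ell_{j'}\le C\int\lambda_j\lambda_{j'}$.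

**Step 4: far terms, $|\nu-\nu'|\ge2$.** *Now $|t-t'|\ge h$, and we use cancellation in the sum over $b$.* On $I_\nu\times I_{\nu'}$
$$Q_{\nu\nu'}=\frac1{4\pi^2}\iint R_j(t)\overline{R_{j'}(t')}\,K_t\overline{K_{t'}}\,\mathcal Z(t-t')\,dt\,dt',\qquad\mathcal Z(\tau)=\sum_{b\in\mathcal B}b^{-1-\epsilon+i\tau}.$$

*First bound:* for $|\tau|\ge h$,
$$|\mathcal Z(\tau)|\le Ch(|\tau|^{-1}+|\tau|).\tag{17}$$
We have $1+\mathcal Z=\prod_{q\ge y}(1-q^{-1-\epsilon+i\tau})^{-1}$. By (11) with $Y=e^k$, $Y'=\infty$, and since the higher prime powers contribute $O(1/y)=O(h^4)$, $|\log(1+\mathcal Z)|\le C\frac h{|\tau|}+C(1+|\tau|)h^4$. If $h\le|\tau|\le h^{-3}$, this is $O(1)$, so $|\mathcal Z|\le C\big(\frac h{|\tau|}+(1+|\tau|)h^4\big)\le Ch(|\tau|^{-1}+|\tau|)$, using $1\le|\tau|^{-1}+|\tau|$. If $|\tau|>h^{-3}$, then $|\tau|\ge1$, and by the textbook bound $|\zeta(1+\epsilon-i\tau)|\le C\log(2+|\tau|)$,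
$$|1+\mathcal Z|\le|\zeta(1+\epsilon-i\tau)|\prod_{q<y}\Big(1+\frac1q\Big)\le C\log(2+|\tau|)\,h^{-1}\le C\log(2+|\tau|)\,|\tau|^{1/3}\le C|\tau|^{2/3}\le Ch|\tau|,$$
where $h^{-1}<|\tau|^{1/3}$ was used twice. Also $1\le|\tau|^{2/3}\le h|\tau|$, so (17) follows.

*Second bound:* with $\tau=t-t'$, $\mathbb E|K_tK_{t'}|\le C/h$ always, and
$$\mathbb E|K_tK_{t'}|\le Ch^{-1/2}|\tau|^{-1/2}\quad(h\le|\tau|\le1).\tag{18}$$
The first statement is Cauchy–Schwarz and (9). For (18), $\mathbb E|K_tK_{t'}|=\mathbb E|(K_tK_{t'})^{1/2}|^2$ is a product over $\log q<e^k$. In the factor at $q$ the coefficient of $z_q$ is $\frac12(q^{-1/2+it}+q^{-1/2+it'})$, with squared modulus $\frac{1+\cos(\tau\log q)}{2q}$. The coefficient of $z_q^m$ is at most $q^{-m/2}$ in modulus, because the coefficients of $(1-x)^{-1/2}(1-x)^{-1/2}$ are all $1$. Hence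
$$\mathbb E|K_tK_{t'}|=\prod_{\log q<e^k}\Big(1+\frac{1+\cos(\tau\log q)}{2q}+O(q^{-2})\Big)\le Ch^{-1/2}\exp\Big(\frac12\sum_{\log q<e^k}\frac{\cos(\tau\log q)}q\Big),$$
by Mertens. In the last sum primes with $\log q\le1/|\tau|$ contribute at most $\log\frac1{|\tau|}+C$, and the rest is $O(1)$ by (11) with $\epsilon=0$, $Y=1/|\tau|$, $Y'=e^k$. This is (18).

By (17), (18) and (7) the far terms total at most
$$C\iint_{h\le|t-t'|\le1}\ell_j(t)\ell_{j'}(t')\,h^{1/2}|t-t'|^{-3/2}\,dt\,dt'+C\iint_{|t-t'|\ge1}\ell_j(t)\ell_{j'}(t')\,|t-t'|\,dt\,dt' .$$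

**Step 5: the two integrals.** *We return to $\lambda_j$ and $w_j$.* For the first, we show
$$\int_{|t-t'|\ge h}h^{1/2}|t-t'|^{-3/2}\ell_{j'}(t')\,dt'\le C\lambda_{j'}(t).$$
The left side is at most $2\int_h^\infty h^{1/2}x^{-3/2}dx=4$, which suffices if $|t-t_{j'}|\le2w_{j'}$. Let $d=|t-t_{j'}|>2w_{j'}$. Where $|t'-t_{j'}|\le d/2$ we have $|t-t'|\ge d/2$, and the contribution is at most $Ch^{1/2}d^{-3/2}\int\ell_{j'}\le Ch^{1/2}d^{-3/2}w_{j'}\le C(w_{j'}/d)^{3/2}$, since $h\le ew_{j'}$. Where $|t'-t_{j'}|>d/2$ we have $\ell_{j'}(t')\le C(w_{j'}/d)^M$, and the contribution is at most $4C(w_{j'}/d)^M$. Both are at most $C\lambda_{j'}(t)$. So the first integral is at most $C\int\ell_j\lambda_{j'}\le C\int\lambda_j\lambda_{j'}$.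

For the second, $|t-t'|\le C(1+|t-t_j|)(1+|t'-t_{j'}|)$ because the $t_j$ are bounded, and (8) bounds the integral by $Cw_jw_{j'}$. This proves Proposition 6, and with it Proposition 2 and part (I) for $1<p<2$. The proof of Theorem 1 is complete. $\blacksquare$
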